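# Nontrivial semi-orthogonal decompositions on irregular varieties with nef and effective canonical class

Everything is over $\mathbb C$. A variety is irreducible, $X$ is smooth and projective of dimension $n$, $D(X)$ is its bounded derived category of coherent sheaves, $\omega_X=\mathcal O_X(K_X)$, $\mathbf k(x)$ is the skyscraper sheaf at $x$, and $q(X)=h^1(X,\mathcal O_X)$.

## 1. No decompositions when the canonical bundle is globally generated

**Definition.** A *semi-orthogonal decomposition* $D(X)=\langle\mathcal A,\mathcal B\rangle$ consists of two strictly full triangulated subcategories such that $\mathrm{Hom}(b,a)=0$ for all $b\in\mathcal B$, $a\in\mathcal A$, and such that every $F\in D(X)$ sits in a triangle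
$$b\to F\to a\xrightarrow{\ \varphi\ } b[1],\qquad a\in\mathcal A,\ b\in\mathcal B. \tag{1}$$
It is *nontrivial* if $\mathcal A\ne0$ and $\mathcal B\neq0$.

The two halves determine each other: $\mathcal A=\{F:\mathrm{Hom}(\mathcal B,F)=0\}$ and $\mathcal B=\{F:\mathrm{Hom}(F,\mathcal A)=0\}$. Indeed, if $\mathrm{Hom}(\mathcal B,F)=0$, then $b\to F$ in (1) is zero, so $a\cong F\oplus b[1]$. Since $\mathrm{Hom}(b[1],a)=0$, the inclusion of $b[1]$ is zero, so $b=0$ and $F\cong a$. The other equality is proved the same way. In particular $\mathcal A$ and $\mathcal B$ are closed under direct summands, and $\mathcal A\cap\mathcal B=0$.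

**Definition.** An object $E\in D(X)$ is *exceptional* if $\mathrm{RHom}(E,E)=\mathbb C[0]$.

An exceptional object produces a decomposition. Let $\langle E\rangle$ be the subcategory of finite sums of shifts of $E$. It is triangulated, being equivalent to the derived category of finite-dimensional vector spaces. For each $F$ the cone $C$ of the evaluation map $\mathrm{RHom}(E,F)\otimes E\to F$ satisfies $\mathrm{RHom}(E,C)=0$. So $D(X)=\langle E^\perp,\langle E\rangle\rangle$ with $E^\perp=\{F:\mathrm{RHom}(E,F)=0\}$. Example: on $\mathbb P^1$ the sheaf $\mathcal O$ is exceptional and $\mathcal O(-1)\in\mathcal O^\perp$, because $H^*(\mathbb P^1,\mathcal O(-1))=0$. So $D(\mathbb P^1)$ has a nontrivial decomposition.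

We use Serre duality in the form
$$\mathrm{Hom}(F,G)\cong\mathrm{Hom}(G,F\otimes\omega_X[n])^*. \tag{2}$$

**Lemma A.** Let $D(X)=\langle\mathcal A,\mathcal B\rangle$, and let $s\in H^0(X,\omega_X)$ with $s(x)\ne0$. Then $\mathbf k(x)\in\mathcal A$ or $\mathbf k(x)\in\mathcal B$.

**Proof.** Take (1) for $F=\mathbf k(x)$. First we show that $\varphi$ vanishes where $s$ does not. The composite $a\xrightarrow{\varphi}b[1]\xrightarrow{s}b\otimes\omega_X[1]$ lies in a space dual to $\mathrm{Hom}(b,a[n-1])=0$, by (2). So it is zero. On $U=\{s\neq0\}$ multiplication by $s$ is invertible, hence $\varphi|_U=0$ and $\mathbf k(x)|_U\cong a|_U\oplus b|_U$. As $\mathrm{End}(\mathbf k(x))=\mathbb C$, one of the summands vanishes.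

Suppose $b|_U=0$. Then $\mathrm{Supp}\,b\subset\{s=0\}$ and $\mathrm{Supp}\,a\subset\{x\}\sqcup\{s=0\}$. An object with support in a disjoint union of two closed sets splits accordingly: $a=a'\oplus a''$ with $a'$ supported at $x$ and $a''$ on $\{s=0\}$. Away from $x$ the third vertex $\mathbf k(x)$ of the triangle is zero, so $\varphi$ is an isomorphism there. Near $x$ both $a''$ and $b[1]$ vanish. Thus $\varphi$ restricts to an isomorphism $a''\cong b[1]$. As a summand of $a$, the object $a''$ lies in $\mathcal A$. So $b\in\mathcal A\cap\mathcal B=0$, and $\mathbf k(x)\cong a\in\mathcal A$.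

If $a|_U=0$, the same argument splits $b=b'\oplus b''$ with $b'$ at $x$ and $a[-1]\cong b''\in\mathcal B$. So $a=0$ and $\mathbf k(x)\in\mathcal B$. $\blacksquare$

**Proposition B.** If $\omega_X$ is globally generated, $D(X)$ has no nontrivial semi-orthogonal decomposition.

**Proof.** Let $X_{\mathcal A}$ and $X_{\mathcal B}$ be the sets of $x$ with $\mathbf k(x)\in\mathcal A$, respectively $\mathbf k(x)\in\mathcal B$. By Lemma A their union is $X$. If $x\in X_{\mathcal A}$ and $b\in\mathcal B$, then $\mathrm{Hom}(b,\mathbf k(x)[i])=0$ for all $i$, so $x\notin\mathrm{Supp}\,b$. (Otherwise let $j$ be maximal with $\mathcal H^j(b)_x\ne0$; a nonzero map $\mathcal H^j(b)_x\to\mathbf k(x)$ gives a nonzero map $b\to\mathbf k(x)[-j]$.) If $x\in X_{\mathcal B}$ and $a\in\mathcal A$, then $\mathrm{Hom}(\mathbf k(x),a[i])=0$ for all $i$. By (2) also $\mathrm{Hom}(a,\mathbf k(x)[j])=0$ for all $j$, and $x\notin\mathrm{Supp}\,a$.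

Now take (1) for $F=\mathcal O_X$. Then $\mathrm{Supp}\,a\cup\mathrm{Supp}\,b=X$, and $X$ is irreducible, so one support is $X$. If $\mathrm{Supp}\,a=X$, then $X_{\mathcal B}=\emptyset$, so $X_{\mathcal A}=X$, every object of $\mathcal B$ has empty support, and $\mathcal B=0$. If $\mathrm{Supp}\,b=X$, then likewise $\mathcal A=0$. $\blacksquare$

For example, let $X$ be a curve of genus $g\ge1$. If $x$ were a base point of $|K_X|$, then $h^0(K_X-x)=g$, and Riemann–Roch gives $h^0(\mathcal O(x))=1+1-g+g=2$. This would give a degree-one map to $\mathbb P^1$, contradicting $g\ge1$. So Proposition B covers all curves with $q\ge1$.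

## 2. Base points of $|K_X|$, and a conjecture

A globally generated $\omega_X$ makes $K_X$ *nef* ($K_X\cdot C\geq0$ for each curve $C$) and *effective* ($h^0(K_X)>0$). What changes if we assume only these two properties? Xun Lin, "On nonexistence of semi-orthogonal decompositions in algebraic geometry", arXiv:2107.09564 (2021), is the source of the following statement.

**Conjecture.** Let $X$ be a smooth projective variety. Assume $K_X$ is nef and effective, and $q(X)\ge1$ (this implies $\dim\mathrm{Pic}^0(X)\ge1$). Then $D(X)$ admits no nontrivial semi-orthogonal decompositions.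

The proof of Proposition B uses global generation only through Lemma A, and Lemma A fails to apply exactly at the base points of $|K_X|$. The rest survives.

**Proposition C.** If $h^0(K_X)>0$ and $D(X)=\langle\mathcal A,\mathcal B\rangle$, then all objects of one of $\mathcal A,\mathcal B$ are supported in the base locus $\mathrm{Bs}|K_X|$.

**Proof.** Put $X^\circ=X\setminus\mathrm{Bs}|K_X|$, a nonempty open set, contained in $X_{\mathcal A}\cup X_{\mathcal B}$ by Lemma A. In (1) for $\mathcal O_X$, suppose $\mathrm{Supp}\,a=X$. Then $X_{\mathcal B}=\emptyset$ as before, so $X^\circ\subset X_{\mathcal A}$ and every $b\in\mathcal B$ has support off $X^\circ$. The other case is symmetric. $\blacksquare$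

So a counterexample has to live on the base locus of a nef canonical system. There are such counterexamples:

**Theorem 1.** There is a smooth projective threefold $X$ with $K_X$ nef and big, $h^0(K_X)>0$, $q(X)=0$, containing a smooth connected surface $Y$ with
$$R\Gamma(Y,\mathcal O_Y)=\mathbb C,\qquad R\Gamma(Y,\mathcal O_X(Y)|_Y)=0. \tag{3}$$
Consequently $\mathcal O_Y\in D(X)$ is exceptional.

**Theorem 2.** For all $n\ge4$, $q\geq1$ there is a smooth projective $V$ with $\dim V=n$, $q(V)=q$, $K_V$ nef and effective, such that $D(V)$ has a nontrivial semi-orthogonal decomposition. If $(n,q)\neq(4,1)$, $V$ can be chosen of general type.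

**Theorem 3.** If $X$ is a smooth projective threefold with $K_X$ nef and $q(X)\ge1$, then $D(X)$ contains no exceptional object.

Theorem 2 disproves the conjecture. Without the condition on $q$, Theorem 1 already gives a threefold with $K_X$ nef, big and effective and a nontrivial decomposition $\langle\mathcal O_Y^\perp,\langle\mathcal O_Y\rangle\rangle$, since $\mathbf k(x)\in\mathcal O_Y^\perp$ for $x\notin Y$. Theorem 3 is not used for the disproof. It shows that in dimension 3 no counterexample comes from an exceptional object. Whether other nontrivial decompositions can occur for $q\ge1$ in dimension 2 or 3 is not settled by these arguments.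

## 3. Exceptional structure sheaves of divisors

Let $Y\subset X$ be a smooth divisor with normal bundle $N=\mathcal O_X(Y)|_Y$. Applying $\mathcal Hom(-,\mathcal O_Y)$ to $0\to\mathcal O_X(-Y)\to\mathcal O_X\to\mathcal O_Y\to0$ gives the complex $\mathcal O_Y\xrightarrow{0}N$. So $\mathcal Ext^0(\mathcal O_Y,\mathcal O_Y)=\mathcal O_Y$, $\mathcal Ext^1(\mathcal O_Y,\mathcal O_Y)=N$, and all other $\mathcal Ext^i$ vanish. The spectral sequence $H^i(\mathcal Ext^j)\Rightarrow\mathrm{Ext}^{i+j}$ shows that
$$R\Gamma(\mathcal O_Y)=\mathbb C\ \text{ and }\ R\Gamma(N)=0\quad\Longrightarrow\quad\mathcal O_Y\text{ is exceptional.} \tag{4}$$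

Try this on a surface $X$, with $Y=C$ a smooth connected curve. The spectral sequence degenerates because $H^2(C,-)=0$, so $\mathcal O_C$ is exceptional exactly when both conditions hold. The first says $C\cong\mathbb P^1$, the second that $N=\mathcal O(-1)$, i.e. $C^2=-1$. Adjunction then gives $K_X\cdot C=-1$, and $K_X$ is not nef.

On a threefold there is no such immediate contradiction. The two conditions in (3) say that $Y$ has $p_g=q=0$ and that $N$ has no cohomology. Serre duality on $Y$ gives $H^0(Y,K_X|_Y)=H^0(Y,K_Y\otimes N^{-1})=H^2(Y,N)^*=0$. So a surface as in (3) lies in $\mathrm{Bs}|K_X|$, as Proposition C demands.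

## 4. Exceptional objects on irregular threefolds: proof of Theorem 3

The first thing to try is to look for an exceptional object on a threefold that itself has $q\ge1$. This section shows that it cannot exist when $K_X$ is nef. Recall that $\mathrm{Pic}^0(X)$ is an abelian variety of dimension $q(X)$ and that $\mathrm{Alb}(X)$ is its dual. Let $X$ be a smooth projective threefold with $K_X$ nef, $q(X)\ge1$, and suppose that $E\in D(X)$ is exceptional.

**Step 1: $E\otimes P\cong E$ for all $P\in\mathrm{Pic}^0(X)$.** The purpose is to turn rigidity into invariance under a positive-dimensional group. Let $\mathcal P$ be the Poincaré bundle on $X\times\mathrm{Pic}^0(X)$, trivial on $X\times\{0\}$, and put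
$$M=R\mathrm{pr}_{2*}\big(\mathrm{pr}_1^*R\mathcal Hom(E,E)\otimes\mathcal P\big).$$
This is a perfect complex whose derived fibre at $P$ is $\mathrm{RHom}(E,E\otimes P)$. At $0$ this is $\mathbb C[0]$. Locally at $0$ we can represent $M$ by a bounded complex of free modules whose differentials vanish at $0$. Its ranks are the dimensions of the cohomology of the fibre, so it is $\mathcal O$ in degree $0$. Hence on an affine neighborhood $\mathcal U$ of $0$ we have $M|_{\mathcal U}\cong\mathcal O_{\mathcal U}$. A generator is an element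
$$m\in H^0(\mathcal U,M)=\mathrm{Hom}_{X\times\mathcal U}(\mathrm{pr}_1^*E,\ \mathrm{pr}_1^*E\otimes\mathcal P)$$
whose restriction to $X\times\{0\}$ is nonzero in $\mathrm{Hom}(E,E)=\mathbb C$, i.e. $c\cdot\mathrm{id}$ with $c\neq0$.

Let $K$ be the cone of $m$. Its derived restriction to $X\times\{0\}$ is zero. Then $\mathrm{Supp}\,K$ does not meet $X\times\{0\}$: at a point $y$ of the intersection, let $j$ be maximal with $\mathcal H^j(K)_y\neq0$; the $j$-th cohomology of the derived restriction at $y$ is the ordinary restriction of $\mathcal H^j(K)_y$, nonzero by Nakayama. As $X$ is proper, $\mathrm{pr}_2(\mathrm{Supp}\,K)$ is closed in $\mathcal U$ and does not contain $0$. After shrinking $\mathcal U$ we have $K=0$, so $m$ restricts to an isomorphism $E\cong E\otimes P$ for all $P\in\mathcal U$. The $P$ with $E\otimes P\cong E$ form a subgroup containing a neighborhood of $0$ in a connected group. So it is everything.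

**Step 2: the divisorial supports of $E$ are contracted by the Albanese map.** By Step 1, $\mathcal H^i(E)\otimes P\cong\mathcal H^i(E)$ for all $i$ and $P$. If $\mathcal H^i(E)$ had rank $r>0$, determinants would give $P^r\cong\mathcal O$ for all $P\in\mathrm{Pic}^0(X)$. This is impossible since $\dim\mathrm{Pic}^0(X)\ge1$ and the $r$-torsion is finite. So all $\mathcal H^i(E)$ are torsion sheaves, $E$ has rank $0$, and $D:=c_1(E)=\sum n_S[S]$, where $S$ runs over the 2-dimensional components of the supports of the $\mathcal H^i(E)$.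

Let $S\subset\mathrm{Supp}\,\mathcal H^i(E)$ be such a component and $\nu:\tilde S\to S\subset X$ a resolution. The sheaf $\nu^*\mathcal H^i(E)/\text{torsion}$ has rank $r\ge1$, because the fibre of $\mathcal H^i(E)$ at the generic point of $S$ is nonzero by Nakayama. It is invariant under $\otimes\,\nu^*P$. Determinants on the smooth surface $\tilde S$ give $(\nu^*P)^r\cong\mathcal O$ for all $P$. So the image of the connected group $\mathrm{Pic}^0(X)$ in $\mathrm{Pic}^0(\tilde S)$ lies in a finite group and is trivial. Dually, $\mathrm{Alb}(\tilde S)\to\mathrm{Alb}(X)$ is trivial, so $\mathrm{alb}_X\circ\nu$ is constant.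

**Step 3: Riemann–Roch gives $D^2\cdot K_X=2$.** We have $\mathrm{ch}(E)=D+\mathrm{ch}_2+\mathrm{ch}_3$ and $\mathrm{ch}(E^\vee)=-D+\mathrm{ch}_2-\mathrm{ch}_3$. In degrees $\le3$ the product is $-D^2+(-D\,\mathrm{ch}_2+\mathrm{ch}_2D)=-D^2$. As the Todd class starts $1-\tfrac12K_X+\cdots$, Hirzebruch–Riemann–Roch gives $1=\chi(E,E)=\int(-D^2)(-\tfrac12K_X)$, i.e.
$$D^2\cdot K_X=2. \tag{5}$$

**Step 4: the Hodge index theorem gives $D^2\cdot K_X\le0$.** Let $\theta=\mathrm{alb}_X^*H$ with $H$ very ample on $\mathrm{Alb}(X)$. The map $\mathrm{alb}_X$ is nonconstant as $q(X)\ge1$. So $\theta$ is nef, and it is the class of a nonzero effective divisor: pull back a member of $|H|$ that meets $\mathrm{alb}_X(X)$ without containing it. Hence $\theta\cdot L^2>0$ for every ample $L$. By Step 2, $\nu^*\theta$ is trivial on $\tilde S$ for each $S$ occurring in $D$. So $\theta\cdot S\cdot L=\nu^*\theta\cdot\nu^*L=0$, and therefore $\theta\cdot D\cdot L=0$.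

Let $L$ be ample and $Z\in|mL|$ a smooth connected surface, $m\gg0$. Put $\vartheta=\theta|_Z$ and $\delta=D|_Z$. Then $\vartheta\cdot L|_Z=m\,\theta L^2>0$, so $\vartheta\not\equiv0$. Also $\vartheta^2\ge0$ since $\vartheta$ is nef, and $\vartheta\cdot\delta=m\,\theta DL=0$. If $\delta^2>0$, the Hodge index theorem says that the intersection form on $\delta^\perp$ is negative definite modulo numerical equivalence, and $\vartheta\in\delta^\perp$ with $\vartheta^2\ge0$ forces $\vartheta\equiv0$, a contradiction. Hence $m\,D^2L=\delta^2\le0$, so $D^2\cdot L\leq0$ for every ample $L$.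

Take $L=NK_X+H'$ with $H'$ ample; this is ample because $K_X$ is nef. Dividing $D^2\cdot(NK_X+H')\le0$ by $N$ and letting $N\to\infty$ gives $D^2\cdot K_X\le0$, contradicting (5). $\blacksquare$

## 5. Putting the irregularity into a second factor: Theorem 2 from Theorem 1

Step 1 above holds in every dimension: an exceptional object on a variety with $q\ge1$ is invariant under all of $\mathrm{Pic}^0$. The way out is not to ask for an exceptional object on $V$. We take the exceptional object on a threefold with $q=0$ and spread it over a second factor, which carries the irregularity. Assume Theorem 1 and let $X,Y$ be as there.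

**Step 1: the second factor.** Let $m=n-3\ge1$. We need a smooth projective $W$ of dimension $m$ with $K_W$ nef and effective and $q(W)=q$. For $m=1$ take a curve of genus $q$: here $\deg K_W=2q-2\ge0$ and $h^0(K_W)=q\ge1$.

For $m\ge2$ let $\Gamma$ be a curve of genus $q$, $L$ a line bundle on $\Gamma$ of degree $\ge2q+1$, $d\ge m+2$, and $W$ a smooth member of the very ample system $|L\boxtimes\mathcal O(d)|$ on $\Gamma\times\mathbb P^m$. It is connected, being an ample divisor in dimension $\geq 2$. By adjunction $K_W=\big((K_\Gamma+L)\boxtimes\mathcal O(d-m-1)\big)|_W$. Since $\deg(K_\Gamma+L)\ge4q-1\ge2q$ and $d-m-1\ge1$, this is ample and globally generated, so nef and effective. As $\dim(\Gamma\times\mathbb P^m)=m+1\ge3$, Kodaira vanishing gives $H^1(\mathcal O(-W))=H^2(\mathcal O(-W))=0$. The sequence $0\to\mathcal O(-W)\to\mathcal O\to\mathcal O_W\to0$ then gives $q(W)=q(\Gamma\times\mathbb P^m)=q$.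

**Step 2: the invariants of $V=X\times W$.** The class $K_V=\mathrm{pr}_1^*K_X+\mathrm{pr}_2^*K_W$ is nef, $h^0(K_V)=h^0(K_X)h^0(K_W)>0$, and $q(V)=q(X)+q(W)=q$. If $K_W$ is big, then $K_V^n=\binom n3K_X^3\,K_W^{m}>0$, so the nef class $K_V$ is big and $V$ is of general type. And $K_W$ is big unless $m=1$, $q=1$, i.e. unless $(n,q)=(4,1)$.

**Step 3: a fully faithful functor.** Let $\Phi:D(W)\to D(V)$, $\Phi(G)=\mathcal O_Y\boxtimes G$. By Künneth
$$\mathrm{RHom}_V(\Phi G,\Phi G')=\mathrm{RHom}_X(\mathcal O_Y,\mathcal O_Y)\otimes\mathrm{RHom}_W(G,G')=\mathrm{RHom}_W(G,G'),$$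
and the identification is the map $\mathrm{id}_{\mathcal O_Y}\otimes-$ induced by $\Phi$. So $\Phi$ is fully faithful.

**Step 4: the decomposition.** $\Phi$ is a Fourier–Mukai functor between smooth projective varieties, so it has adjoints (Huybrechts, *Fourier–Mukai Transforms in Algebraic Geometry*, Prop. 5.9). The right adjoint is explicit: since $\Phi(G)=\mathrm{pr}_2^*G\otimes\mathrm{pr}_1^*\mathcal O_Y$, we may take $\Phi^!F=R\mathrm{pr}_{2*}R\mathcal Hom(\mathrm{pr}_1^*\mathcal O_Y,F)$. Put $\mathcal B=\Phi(D(W))$ and $\mathcal B^\perp=\{F:\mathrm{Hom}(\mathcal B,F)=0\}$. For $F\in D(V)$ let $C$ be the cone of the counit $\Phi\Phi^!F\to F$. As $\Phi$ is fully faithful, the unit $\mathrm{id}\to\Phi^!\Phi$ is an isomorphism, so the counit becomes an isomorphism after applying $\Phi^!$. Thus $\Phi^!C=0$, and $\mathrm{Hom}(\Phi G,C)=\mathrm{Hom}(G,\Phi^!C)=0$ for all $G$, i.e. $C\in\mathcal B^\perp$. Hence $D(V)=\langle\mathcal B^\perp,\mathcal B\rangle$. Here $\mathcal B\neq0$. If $x\in V$ has $\mathrm{pr}_1(x)\notin Y$, then $\mathbf k(x)\in\mathcal B^\perp$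 because the supports are disjoint. So the decomposition is nontrivial. $\blacksquare$

The simplest case is $V=X\times(\text{elliptic curve})$, of dimension $4$ with $q=1$. It remains to build $X$ and $Y$.

## 6. Two curves, a group of order 27, and its characters

The surface $Y$ will be a free quotient $(T\times\tilde C)/\mathbb G$ of a product of curves. The group removes all unwanted cohomology: on a free quotient, cohomology is the invariant part of the cohomology upstairs. So we need the characters of $\mathbb G$ on a few cohomology groups.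

**The curves.** Let $\omega=e^{2\pi i/3}$, $(\lambda_1,\lambda_2,\lambda_3,\lambda_4)=(2,3,4,5)$ and $c_i=(1,\lambda_i)\in\mathbb C^2$; these vectors are pairwise independent. Let $u_0,u_1;v_0,v_1$ be coordinates on $\mathbb P^1\times\mathbb P^1$ and $x_1,\dots,x_4$ on $\mathbb P^3$. Write $U_i=u_i^3$, $V_i=v_i^3$, and set
$$f=V_1(U_1+U_0)-V_0(U_1-U_0),\qquad T=\{f=0\}\subset\mathbb P^1\times\mathbb P^1,\qquad \tilde C=\Big\{\sum_{i=1}^4c_ix_i^3=0\Big\}\subset\mathbb P^3 .$$

*$T$ is smooth and connected.* We have $\partial_{v_1}f=3v_1^2(U_1+U_0)$, $\partial_{v_0}f=-3v_0^2(U_1-U_0)$ and $\partial_{u_1}f=3u_1^2(V_1-V_0)$. Suppose the first two vanish at a point of $T$. If $v_1=0$, then $v_0\neq0$ and $U_1=U_0$, so $u_1\ne0$ and $\partial_{u_1}f=-3v_0^3u_1^2\ne0$. If $v_1\neq0$, then $U_1=-U_0$, so $u_0,u_1\neq0$ and $U_1-U_0\ne0$. Hence $v_0=0$ and $\partial_{u_1}f=3v_1^3u_1^2\ne0$. So $T$ is smooth; it is connected, being an ample divisor.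

*$\tilde C$ is a smooth connected curve.* The $i$-th column of the Jacobian is $3c_ix_i^2$. If the rank were less than 2 at a point of $\tilde C$, at most one $x_i$ would be nonzero there, and $\sum c_ix_i^3\neq0$. Connectedness follows from $h^0(\mathcal O_{\tilde C})=1$: in the Koszul resolution, $H^1(\mathcal O(-3))=H^2(\mathcal O(-6))=0$ on $\mathbb P^3$.

**The group.** Let $\mathbb G=\langle A,B,\kappa\rangle\cong(\mathbb Z/3)^3$ act on the coordinates by powers of $\omega$ with the exponents

| |$u_0$|$u_1$|$v_0$|$v_1$|$x_0$|$x_1$|$x_2$|$x_3$|$x_4$|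
|-|-|-|-|-|-|-|-|-|-|
|$A$|0|1|0|0|0|1|0|1|0|
|$B$|0|0|0|1|0|1|0|0|1|
|$\kappa$|0|0|0|0|0|1|1|2|2|

(the coordinate $x_0$ enters in Section 7). Only cubes occur in the equations, so $\mathbb G$ acts on $T$ and $\tilde C$.

**Weights.** Since $\mathbb G$ is abelian, $s\mapsto s\circ h$ is an action on functions on the cone over our spaces; it linearizes every $\mathcal O(d)$. Laurent monomials are eigenvectors, and the coordinate open sets are $\mathbb G$-stable. So $\mathbb G$ acts on the usual monomial bases of Čech cohomology by the weights of the monomials, written in $(\mathbb Z/3)^3$ for $(A,B,\kappa)$. Multiplication by the invariant equations is equivariant, so the Koszul complexes below are equivariant without any twist by a character. A small example: $H^1(\mathbb P^1,\mathcal O(-3))$ has basis $u_0^{-2}u_1^{-1},\ u_0^{-1}u_1^{-2}$, with $A$-weights $-1,-2$, both nonzero.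

**Lemma D.** (a) Each weight on $H^1(T,\mathcal O)$ has nonzero $A$- and $B$-components and zero $\kappa$-component.

(b) Each weight on $H^1(\tilde C,\mathcal O)$ with zero $\kappa$-component has exactly one of its $A$- and $B$-components equal to zero.

(c) All $\kappa$-weights on $H^0(\tilde C,\mathcal O(1))$ and $H^1(\tilde C,\mathcal O(1))$ are nonzero.

**Proof of (a).** From $0\to\mathcal O(-3,-3)\xrightarrow f\mathcal O\to\mathcal O_T\to0$ and $H^1(\mathcal O)=H^2(\mathcal O)=0$ we get $H^1(T,\mathcal O)\cong H^2(\mathbb P^1\times\mathbb P^1,\mathcal O(-3,-3))$. A basis is $u_0^{-r}u_1^{-s}v_0^{-r'}v_1^{-s'}$ with all exponents $r,s,r',s'\ge1$ and $r+s=r'+s'=3$. The weight is $(-s,-s',0)$ with $s,s'\in\{1,2\}$.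

**Proof of (b).** Let $\mathcal I$ be the ideal sheaf of $\tilde C$, so $0\to\mathcal O(-6)\to\mathcal O(-3)^2\to\mathcal I\to0$. Since $H^1(\mathcal O)=H^2(\mathcal O)=0$ and $H^2(\mathcal O(-3))=H^3(\mathcal O(-3))=0$ on $\mathbb P^3$, we get $H^1(\tilde C,\mathcal O)\cong H^2(\mathcal I)\cong H^3(\mathbb P^3,\mathcal O(-6))$. A basis is $\prod x_l^{-m_l}$ with $m_l\ge1$, $\sum m_l=6$. The $\kappa$-weight is
$$-(m_1+m_2)-2(m_3+m_4)=-(m_1+m_2)-2(6-m_1-m_2)\equiv m_1+m_2\pmod3 .$$
As $2\le m_1+m_2\le4$, it vanishes exactly when $m_1+m_2=m_3+m_4=3$, and then all $m_l\in\{1,2\}$. The $A$-weight is $-(m_1+m_3)$, and the $B$-weight is $-(m_1+m_4)\equiv-(m_1-m_3)$. If $m_1=m_3$, the $B$-weight is $0$ and the $A$-weight is $-2m_1\ne0$. If $m_1\neq m_3$, then $m_1+m_3=3$, so the $A$-weight is $0$ and the $B$-weight is $\pm1\neq0$.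

**Proof of (c).** Use $0\to\mathcal O(-5)\to\mathcal O(-2)^2\to\mathcal I(1)\to0$. The groups $H^i(\mathcal O(-2))$ all vanish, and $H^i(\mathcal O(-5))$ vanishes for $i\ne3$. So $H^0(\mathcal I(1))=H^1(\mathcal I(1))=0$ and $H^2(\mathcal I(1))\cong H^3(\mathcal O(-5))$. Therefore $H^0(\tilde C,\mathcal O(1))=\langle x_1,\dots,x_4\rangle$, with $\kappa$-weights $1,1,2,2$. And $H^1(\tilde C,\mathcal O(1))\cong H^3(\mathbb P^3,\mathcal O(-5))$ has basis $(x_1x_2x_3x_4x_l)^{-1}$, with $\kappa$-weights $-(6+\kappa_l)\equiv-\kappa_l$, where $\kappa_l$ is the $\kappa$-weight of $x_l$; these are $-1,-1,-2,-2$. $\blacksquare$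

**Corollary E.** $H^*(T\times\tilde C,\mathcal O)^{\mathbb G}=\mathbb C$, in degree $0$. For all integers $\alpha,\beta$, $H^*(T\times\tilde C,\ \mathcal O_T(\alpha,\beta)\boxtimes\mathcal O_{\tilde C}(1))^{\mathbb G}=0$.

**Proof.** Use the equivariant Künneth formula. In degree 1, $H^1(T,\mathcal O)\oplus H^1(\tilde C,\mathcal O)$ contains no trivial weight, by (a) and (b). In degree 2 an invariant in $H^1(T,\mathcal O)\otimes H^1(\tilde C,\mathcal O)$ needs opposite weights. By (a) the $\tilde C$-weight then has $\kappa$-component zero and both $A$- and $B$-components nonzero, which (b) excludes. For the second claim, $\kappa$ fixes all $u_i,v_i$ and acts trivially on $H^*(T,\mathcal O(\alpha,\beta))$, so by (c) no $\kappa$-weight on the tensor product is zero. $\blacksquare$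

So $T\times\tilde C$ has the right invariant cohomology. We need a threefold $\mathcal X\supset T\times\tilde C$ with a $\mathbb G$-action, such that the normal bundle is of the form in Corollary E, the action is free on $T\times\tilde C$, and the quotient has a smooth model with nef canonical class.

## 7. The untwisted threefold, and why $x_0$ must be twisted

The first threefold to try is a product. Take $a=(0,1)$, independent of every $c_i$, and $\mathcal X_0=T\times S$ with $S=\{a x_0^3+\sum c_ix_i^3=0\}\subset\mathbb P^4$. This $S$ is a smooth surface by the same argument as for $\tilde C$. The divisor $x_0=0$ is $T\times\tilde C$ with normal bundle $\mathcal O_T\boxtimes\mathcal O_{\tilde C}(1)$, so Corollary E applies.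

The obstruction sits at the fixed points. Consider points with $x_1=x_3=0$, $x_0x_2x_4\ne0$; such points exist on $S$, since $a,c_2,c_4$ are pairwise independent. Over $u_1=0$, normalize $u_0=x_0=1$: local coordinates are $(u_1,x_1,x_3)$, and $A$ acts by $(\omega,\omega,\omega)$. Over $u_0=0$, normalize $u_1=x_0=1$. Now $A$ sends $(u_0,1)$ to $(u_0,\omega)\sim(\omega^{-1}u_0,1)$, so $A$ acts on $(u_0,x_1,x_3)$ by $(\omega^{-1},\omega,\omega)$. (In both cases these are local coordinates because $f$ and the two equations of $S$ can be solved for the $v$-coordinate and $x_2,x_4$; note that $v_0v_1\ne0$ on $T$ where $u_0u_1=0$.)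

A scalar action of order 3 is harmless, as Section 9 shows: after blowing up the point the group acts by reflections. The second action is not scalar. On the blow-up, in the chart $(u_0,x_1/u_0,x_3/u_0)$, it has weights $(-1,2,2)\equiv(2,2,2)$. This is an isolated fixed point, and the quotient is still singular there, since the invariants of $\mathbb C^3$ under scalars of order 3 are generated by the ten cubic monomials, which minimally generate the maximal ideal.

The sign is wrong because restoring $u_1=1$ costs the factor $\omega^{-1}$ on $u_0$ only. Suppose instead that $x_0$ is twisted, so that the rescaling $\rho$ of $u$ also multiplies $x_0$ by $\rho^{-1}$. Then keeping $u_1=x_0=1$ forces all of $x_1,\dots,x_4$ to be multiplied by $\omega^{-1}$ too. The exponents $(1,0,1,0)$ of $A$ on $x_1,\dots,x_4$ become $(0,-1,0,-1)$, the points to look at have $x_2=x_4=0$, and the weights on $(u_0,x_2,x_4)$ are $(-1,-1,-1)$: scalar again. The same is needed for $B$ and $v$. The price is that the coefficient $a$ of $x_0^3$ is no longer constant; it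 has bidegree $(3,3)$, and we need it to have no zero on $T$. The equation $f$ was chosen with this in mind.

## 8. The twisted complete intersection $\mathcal X$

**The ambient space.** Let $\mathbf P=\big((\mathbb C^2\setminus0)^2\times(\mathbb C^5\setminus0)\big)/(\mathbb C^*)^3$ with
$$(\rho,\sigma,\tau)\cdot(u,v,x)=(\rho u,\ \sigma v,\ \rho^{-1}\sigma^{-1}\tau x_0,\ \tau x_1,\dots,\tau x_4).$$
The action is free, and $\mathbf P$ is a smooth projective 6-fold, a $\mathbb P^4$-bundle over $\mathbb P^1\times\mathbb P^1$. The degrees are $u_i:(1,0,0)$, $v_i:(0,1,0)$, $x_0:(-1,-1,1)$, and $x_1,\dots,x_4:(0,0,1)$. Put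
$$a=(a_1,a_2)=\big(U_0(V_0-V_1),\ U_1(V_0+V_1)\big),\qquad F=(F_1,F_2)=a\,x_0^3+\sum_{i=1}^4c_ix_i^3,$$
$$\mathcal X=\{f=F_1=F_2=0\}\subset\mathbf P,\qquad g:\mathcal X\to T\ \text{ the projection}.$$
Here $\deg f=(3,3,0)$ and $\deg F_k=(0,0,3)$. The group $\mathbb G$ commutes with the torus and fixes $f,F_1,F_2$. So it acts on $\mathcal X$, and $g$ is equivariant.

**Step 1: the vector $a$ on $T$.** This step shows that $a$ has no zero on $T$ and locates where it is parallel to some $c_i$. On $T$ the nonzero vectors $(V_0,V_1)$ and $(U_1+U_0,U_1-U_0)$ are proportional, $(V_0,V_1)=\mu(U_1+U_0,U_1-U_0)$ with $\mu\ne0$. So $V_0-V_1=2\mu U_0$ and $V_0+V_1=2\mu U_1$, and on $T$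
$$a=2\mu(U_0^2,U_1^2)\neq0,\qquad D_i:=\lambda_ia_1-a_2=2\mu(\lambda_iU_0^2-U_1^2). \tag{6}$$
The vector $a$ is parallel to $c_i$ exactly where $D_i=0$. On $T$ we also read off $v_1=0\Leftrightarrow U_1=U_0$ and $v_0=0\Leftrightarrow U_1=-U_0$. In particular
$$u_0u_1=0\ \text{ and }\ v_0v_1=0\ \text{ never hold simultaneously on } T. \tag{7}$$
Since $\lambda_i\notin\{0,1\}$, (6) gives
$$D_i\ne0\ \text{ at all points of } T \text{ with } u_0u_1v_0v_1=0. \tag{8}$$
At a zero of $D_i$ on $T$ we may therefore set $u_0=v_0=1$, $u=u_1\ne0$, $v=v_1\neq0$. There $u^6=\lambda_i\neq1$, so $u^3+1\ne0$ and $\partial_vf=3v^2(u^3+1)\ne0$: $u$ is a local coordinate on $T$. Substituting $v^3=(u^3-1)/(u^3+1)$ in $D_i=\lambda_i(1-v^3)-u^3(1+v^3)$ gives $D_i|_T=2(\lambda_i-u^6)/(u^3+1)$, which has a simple zero. Hence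
$$df\ \text{and}\ dD_i\ \text{are independent at every common zero of } f \text{ and } D_i. \tag{9}$$

**Step 2: $\mathcal X$ is smooth of dimension 3.** It suffices that $df,dF_1,dF_2$ are independent at all zeros in the cone $(\mathbb C^2\setminus0)^2\times(\mathbb C^5\setminus0)$. The form $df\neq0$ involves only $du,dv$, while $\partial F/\partial x_0=3ax_0^2$ and $\partial F/\partial x_i=3c_ix_i^2$. If the vectors $c_i$ ($i\ge1$, $x_i\neq0$) together with $a$ (if $x_0\ne0$) span $\mathbb C^2$, then the $dx$-parts of $dF_1,dF_2$ are independent and we are done. Otherwise at most one $x_i$ with $i\ge1$ is nonzero.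

If $x_0=0$, exactly one $x_i$ is nonzero and $F=c_ix_i^3\ne0$, a contradiction. If $x_0\ne0$, then $a\ne0$ and $F=0$ force exactly one $x_i$ ($i\ge1$) to be nonzero and $a\parallel c_i$, i.e. $D_i=0$. From
$$\lambda_iF_1-F_2=D_ix_0^3+\sum_{j\ne i}(\lambda_i-\lambda_j)x_j^3$$
we get $d(\lambda_iF_1-F_2)=x_0^3\,dD_i$ at this point, because $D_i=0$ and $x_j=0$ for $j\neq i$, $j\ge1$. By (9) this is independent of $df$, and both involve only $du,dv$. The form $dF_1$ has the nonzero component $3x_i^2\,dx_i$. So $df$, $dF_1$, $d(\lambda_iF_1-F_2)$ are independent.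

**Step 3: $\mathcal X$ is connected, and $g^*:H^1(\mathcal O_T)\cong H^1(\mathcal O_{\mathcal X})$.** Let $\pi:\mathbf P|_T\to T$ be the $\mathbb P^4$-bundle. As $\mathcal X$ has codimension 2 in $\mathbf P|_T$, its ideal $\mathcal J$ has the Koszul resolution $0\to\mathcal O(0,0,-6)\to\mathcal O(0,0,-3)^2\to\mathcal J\to0$. Fibrewise cohomology of $\mathbb P^4$ gives $R^j\pi_*\mathcal O(0,0,-k)=0$ for $j\le3$, $k\ge1$, so $R^j\pi_*\mathcal J=0$ for $j\le2$. From $0\to\mathcal J\to\mathcal O\to\mathcal O_{\mathcal X}\to0$ we get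
$$g_*\mathcal O_{\mathcal X}=\mathcal O_T,\qquad R^1g_*\mathcal O_{\mathcal X}=0. \tag{10}$$
So $h^0(\mathcal O_{\mathcal X})=1$, and by the Leray spectral sequence $g^*$ is an isomorphism on $H^1$. The threefold $\mathcal X$ is smooth and connected, hence irreducible. Also $g$ is surjective, since its fibres are given by two equations in $\mathbb P^4$.

**Step 4: the canonical bundle of $\mathcal X$, equivariantly.** Let $\Omega$ be the contraction of $du_0\wedge du_1\wedge dv_0\wedge dv_1\wedge dx_0\wedge\dots\wedge dx_4$ with the three Euler vector fields of the torus. Its degree is the sum of the degrees of the coordinates, $(1,1,5)$. In a chart where one $u$, one $v$ and one $x$ are set to $1$, it is $\pm$ the product of the six remaining differentials. For $P$ of degree $(2,2,1)=(3,3,0)+2(0,0,3)-(1,1,5)$ the expression $P\Omega/(fF_1F_2)$ is a rational 6-form on $\mathbf P$. Its Poincaré residue, the form $\eta$ on $\mathcal X$ with $P\Omega=df\wedge dF_1\wedge dF_2\wedge\eta$ in charts, defines an isomorphism $\mathcal O(2,2,1)|_{\mathcal X}\cong K_{\mathcal X}$.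 The elements $A,B,\kappa$ multiply $\Omega$ by $\omega^3,\omega^3,\omega^6$, so $\Omega$ is invariant. As $f,F_1,F_2$ are invariant too, the residue of an invariant $P$ is a $\mathbb G$-invariant 3-form.

**Step 5: $K_{\mathcal X}$ is ample.** The map $(u,v,x)\mapsto(u,v,[x_1:\dots:x_4])$ is defined on $\mathcal X$: if $x_1=\dots=x_4=0$, then $ax_0^3=0$ with $a,x_0\ne0$, a contradiction. Its fibres are finite, because $ax_0^3=-\sum c_ix_i^3$ with $a\ne0$ leaves at most three values of $x_0$. So it is a finite morphism $\mathcal X\to\mathbb P^1\times\mathbb P^1\times\mathbb P^3$, and $K_{\mathcal X}=\mathcal O(2,2,1)|_{\mathcal X}$ is the pullback of an ample bundle.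

## 9. Stabilizers, and the smooth quotient $X$

For $p\in\mathcal X$ let the *support* of $p$ be the set of $i\in\{0,\dots,4\}$ with $x_i(p)\ne0$. From $F(p)=0$, $a\neq0$ and the pairwise independence of the $c_i$: (i) no point has support of size 1, or support $\{i,j\}\subset\{1,\dots,4\}$; (ii) support $\{0,i\}$ occurs only where $D_i=0$, so by (8) not where $u_0u_1v_0v_1=0$.

**Step 1: which elements fix which points.** Let $1\ne h=A^iB^j\kappa^k$ fix $p$ over $t\in T$. This means that $h$ acts on a representative of $p$ as some torus element $(\rho,\sigma,\tau)$.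

If $i,j\not\equiv0$, then $t$ fixed forces $u_0u_1=0$ and $v_0v_1=0$, which is excluded by (7).

If $i=j=0$, then $\rho=\sigma=1$, and $x$ is an eigenvector of $\kappa^{\pm1}$. The support lies in $\{0\}$, $\{1,2\}$ or $\{3,4\}$, which is impossible by (i).

If $j=0$, $i\ne0$, we may replace $h$ by its inverse and assume $i=1$; and $u_0u_1=0$. If $u_1=0$, then $\rho=\sigma=1$. If $u_0=0$, then $\rho=\omega$, $\sigma=1$, and the condition at $x_0\ne0$ reads $1=\omega^{-1}\tau$; this amounts to giving $x_0$ the exponent $1$. The case $i=0$, $j\neq0$ is the same with $B$ and $v$. The exponents on $(x_0;x_1,x_2,x_3,x_4)$ and the classes of equal exponents are: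

| |$k=0$|$k=1$|$k=2$|
|-|-|-|-|
|$A\kappa^k$, $u_1=0$|(0;1,0,1,0): {0,2,4},{1,3}|(0;2,1,0,2): {0,3},{1,4},{2}|(0;0,2,2,1): {0,1},{2,3},{4}|
|$A\kappa^k$, $u_0=0$|(1;1,0,1,0): {0,1,3},{2,4}|(1;2,1,0,2): {0,2},{1,4},{3}|(1;0,2,2,1): {0,4},{2,3},{1}|
|$B\kappa^k$, $v_1=0$|(0;1,0,0,1): {0,2,3},{1,4}|(0;2,1,2,0): {0,4},{1,3},{2}|(0;0,2,1,2): {0,1},{2,4},{3}|
|$B\kappa^k$, $v_0=0$|(1;1,0,0,1): {0,1,4},{2,3}|(1;2,1,2,0): {0,2},{1,3},{4}|(1;0,2,1,2): {0,3},{2,4},{1}|

The support of a fixed point lies in one class. By (i) and (ii) only the 3-element classes in column $k=0$ can occur, and then all three coordinates are nonzero. There are finitely many $t\in T$ with $u_0u_1v_0v_1=0$. For each of them, setting $x_0=1$, the equation $a+c_ix_i^3+c_jx_j^3=0$ determines $x_i^3$ and $x_j^3$. So the set $\Sigma\subset\mathcal X$ of points with nontrivial stabilizer is finite, all its points have $x_0\ne0$, and the stabilizers are exactly $\langle A\rangle$ (over $u_0u_1=0$) or $\langle B\rangle$ (over $v_0v_1=0$).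

**Step 2: the stabilizers act by scalars.** By (7), $v_0v_1\ne0$ where $u_0u_1=0$, and conversely. In each case below, $f$ can be solved for the indicated variable, and $F_1,F_2$ for the two nonzero $x_i,x_j$ with $i,j\ge1$, because $c_i,c_j$ are independent. The remaining three variables are local coordinates on $\mathcal X$.

- $u_1=0$: normalize $u_0=v_0=x_0=1$. Here $x_1=x_3=0$, $x_2x_4\ne0$ and $\partial_{v_1}f=3v_1^2(U_1+1)\ne0$. Local coordinates are $(u_1,x_1,x_3)$, and $A$ acts by $\omega\cdot\mathrm{id}$.
- $u_0=0$: normalize $u_1=v_0=x_0=1$; after $A$ apply $(\rho,\sigma,\tau)=(\omega^{-1},1,\omega^{-1})$ to restore this, which multiplies $x_0$ by $\omega\cdot\omega^{-1}=1$. Here $x_2=x_4=0$, $x_1x_3\ne0$ and $\partial_{v_1}f=3v_1^2\ne0$. Local coordinates are $(u_0,x_2,x_4)$, and $A$ acts by $\omega^{-1}\cdot\mathrm{id}$.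
- $v_1=0$: normalize $u_0=v_0=x_0=1$. Here $x_1=x_4=0$, $x_2x_3\neq0$ and $\partial_{u_1}f=-3u_1^2\ne0$. Local coordinates are $(v_1,x_1,x_4)$, and $B$ acts by $\omega\cdot\mathrm{id}$.
- $v_0=0$: normalize $u_0=v_1=x_0=1$; after $B$ apply $(1,\omega^{-1},\omega^{-1})$. Here $x_2=x_3=0$, $x_1x_4\ne0$ and $\partial_{u_1}f=3u_1^2\ne0$. Local coordinates are $(v_0,x_2,x_3)$, and $B$ acts by $\omega^{-1}\cdot\mathrm{id}$.

**Step 3: the quotient is smooth, and canonical classes agree.** Let $\beta:\hat{\mathcal X}\to\mathcal X$ be the blow-up of $\Sigma$, $\mathcal E$ its exceptional divisor, $X=\hat{\mathcal X}/\mathbb G$ and $p:\hat{\mathcal X}\to X$. Off $\mathcal E$ the action is free. Near a point of $\mathcal E$ take coordinates $z_1,z_2,z_3$ as in Step 2, on which a generator of the stabilizer acts by a scalar $\zeta$ of order 3, and the chart $s=z_1$, $y=z_2/z_1$, $w=z_3/z_1$. The generator acts by $(s,y,w)\mapsto(\zeta s,y,w)$, a reflection fixing $\mathcal E=\{s=0\}$ pointwise. So the quotient has coordinates $t=s^3,y,w$. Hence $X$ is smooth,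 projective and connected. From
$$dz_1\wedge dz_2\wedge dz_3=s^2\,ds\wedge dy\wedge dw,\qquad dt\wedge dy\wedge dw=3s^2\,ds\wedge dy\wedge dw$$
we read off $K_{\hat{\mathcal X}}=\beta^*K_{\mathcal X}+2\mathcal E$ and $K_{\hat{\mathcal X}}=p^*K_X+2\mathcal E$. The two correction terms cancel:
$$p^*K_X\cong\beta^*K_{\mathcal X}. \tag{11}$$

**Step 4: $K_X$ is nef and big.** By (11) and Step 5 of Section 8, $p^*K_X$ is nef with top self-intersection $K_{\mathcal X}^3>0$. As $p$ is finite and surjective of degree $27$, $K_X$ is nef and $27\,K_X^3=K_{\mathcal X}^3>0$. So $K_X$ is nef and big.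

**Step 5: $K_X$ is effective.** The polynomial $P=x_0u_0^3v_0^3$ is invariant of degree $(2,2,1)$. It does not vanish identically on the irreducible $\mathcal X$: $u_0,v_0\not\equiv0$ because $g$ is surjective, and $\{x_0=0\}\cap\mathcal X=T\times\tilde C$ has dimension 2. So by Step 4 of Section 8 its residue $\eta$ is a nonzero invariant holomorphic 3-form, and so is $\beta^*\eta$ on $\hat{\mathcal X}$. Where $p$ is étale, it descends to $X$. Near $\mathcal E$ write $\beta^*\eta=\phi\,ds\wedge dy\wedge dw$. Invariance under $s\mapsto\zeta s$ gives $\zeta\phi(\zeta s,y,w)=\phi(s,y,w)$, so only powers $s^k$ with $k\equiv2\pmod3$ occur, and $\phi=s^2h(s^3,y,w)$ with $h$ holomorphic. Thus $\beta^*\eta=\tfrac13h(t,y,w)\,dt\wedge dy\wedge dw$ descends there as well. We obtain a nonzero element of $H^0(X,K_X)$.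

**Step 6: $q(X)=0$.** Invariants are exact, and $\mathcal O_X=(p_*\mathcal O_{\hat{\mathcal X}})^{\mathbb G}$ with $p$ finite. So $H^1(\mathcal O_X)=H^1(\mathcal O_{\hat{\mathcal X}})^{\mathbb G}$. As $R\beta_*\mathcal O_{\hat{\mathcal X}}=\mathcal O_{\mathcal X}$, and by Step 3 of Section 8, this equals $H^1(\mathcal O_{\mathcal X})^{\mathbb G}=H^1(\mathcal O_T)^{\mathbb G}$. By Lemma D(a) it is zero.

## 10. The exceptional surface $Y\subset X$: proof of Theorem 1

**Step 1: the surface.** Let $\mathcal Y=\{x_0=0\}\cap\mathcal X$. Since $\{x_0=0\}\subset\mathbf P$ is $\mathbb P^1\times\mathbb P^1\times\mathbb P^3$, we have $\mathcal Y=T\times\tilde C$ as a scheme, smooth and connected. All points of $\Sigma$ have $x_0\neq0$, so $\mathcal Y$ is disjoint from $\Sigma$ and $\mathbb G$ acts freely on it. Regard $\mathcal Y$ in $\hat{\mathcal X}\setminus\mathcal E$. Its image $Y=\mathcal Y/\mathbb G\subset X$ is a smooth connected surface, $p$ is étale near $\mathcal Y=p^{-1}(Y)$, and $p^*\mathcal O_X(Y)=\mathcal O(\mathcal Y)$ with its natural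 linearization. For a locally free $\mathcal F$ on $Y$ we have $\mathcal F=(p_*p^*\mathcal F)^{\mathbb G}$, hence
$$H^i(Y,\mathcal O_Y)=H^i(\mathcal Y,\mathcal O)^{\mathbb G},\qquad H^i(Y,\mathcal O_X(Y)|_Y)=H^i(\mathcal Y,\mathcal O_{\mathcal X}(\mathcal Y)|_{\mathcal Y})^{\mathbb G}. \tag{12}$$

**Step 2: $R\Gamma(Y,\mathcal O_Y)=\mathbb C$.** This is (12) together with the first statement of Corollary E.

**Step 3: $R\Gamma(Y,\mathcal O_X(Y)|_Y)=0$.** The section $x_0$ of $\mathcal O(-1,-1,1)|_{\mathcal X}$ is $\mathbb G$-invariant with divisor $\mathcal Y$. So $1\mapsto x_0$ defines an equivariant isomorphism $\mathcal O_{\mathcal X}(\mathcal Y)\cong\mathcal O(-1,-1,1)|_{\mathcal X}$. Its restriction to $\mathcal Y$ is $\mathcal O_T(-1,-1)\boxtimes\mathcal O_{\tilde C}(1)$. By the second statement of Corollary E there are no invariants in its cohomology.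

**Step 4: conclusion.** By Steps 2 and 3 the surface $Y$ satisfies (3), and by (4) $\mathcal O_Y$ is exceptional. By Section 9, $K_X$ is nef and big, $h^0(K_X)>0$ and $q(X)=0$. This proves Theorem 1, and with Section 5 also Theorem 2. $\blacksquare$

Two numerical checks. First, $T$ has genus $4$ and $\tilde C$ has genus $10$ (a basis count in Lemma D gives $h^1(\mathcal O)=4$ and $10$), so $\chi(\mathcal O_Y)=(-3)(-9)/27=1$. Second, the derivation of (5) uses only rank $0$ and $\chi(E,E)=1$, so it predicts $Y^2\cdot K_X=2$. On $T\times\tilde C$ the normal bundle has degrees $(-6,9)$ on the two factors and $K_{\mathcal X}=\mathcal O(2,2,1)$ has degrees $(12,9)$. So $Y^2\cdot K_X=\tfrac1{27}\big((-6)\cdot9+12\cdot9\big)=\tfrac{54}{27}=2$, as required.
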